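\title{Complete geodesic metrics without branching on topological manifolds}

\begin{abstract}
We prove that every connected topological $n$-manifold $M$ admits a proper geodesic metric that induces its topology and whose geodesics do not branch. The metric is Riemannian outside a closed set $S$ of dimension at most $n-4$, and no geodesic has an interior point in $S$. The proof has two independent parts. Smoothing theory gives a smooth structure on the complement of such a set $S$. A conformal change of a Riemannian metric on $M\setminus S$, built from cheap arcs surrounded by expensive barriers, then makes it shorter to go around $S$ than through it or along it.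
\end{abstract}

\section{Introduction}

Throughout, a \emph{manifold} is a topological manifold that is Hausdorff, second countable and without boundary; such a space is separable and metrizable. A \emph{geodesic} in a metric space $(X,d)$ is an isometric embedding $c:I\to X$ of an interval $I\subset\mathbb R$, and a \emph{local geodesic} is a map $c:I\to X$ such that every $t\in I$ has a neighborhood in $I$ on which $c$ is a geodesic. The space $X$ is \emph{geodesic} if any two points $x,y$ are joined by a geodesic $c:[0,d(x,y)]\to X$ with $c(0)=x$ and $c(d(x,y))=y$. A geodesic space has \emph{nonbranching geodesics} if any two geodesics $c_1,c_2:I\to X$ with the same domain that agree on a nonempty open subset of $I$ are equal. Riemannian manifolds, manifolds with smooth Finsler metrics and Alexandrov spaces have this property. We answer the following question from \cite{Kap}.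

\medskip
\noindent\emph{Does every connected manifold $M$ admit a complete geodesic metric, inducing the topology of $M$, with nonbranching geodesics?}
\medskip

Nonbranching is a real restriction, even on the plane. For the norm $|x_1|+|x_2|$, the curve $t\mapsto(t,0)$, $t\in[0,2]$, and the curve that follows it up to $t=1$ and continues as $t\mapsto(1,t-1)$ are both geodesics. If $M$ has a smooth structure, the distance of a complete Riemannian metric answers the question: geodesics solve a second order differential equation, and its solutions are determined by position and velocity at one time. This argument rests entirely on the smooth structure, so one might guess that nonbranching is a metric trace of smoothness and that a manifold with no smooth structure has no such metric. The guess is wrong. The differential equation is needed only at \emph{interior} points of geodesics, so a set $S$ of nonsmooth points does no harm if geodesics can end in $S$ but never pass through it.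

Call a metric \emph{proper} if closed bounded sets are compact; a proper metric is complete. We write $\dim$ for covering dimension.

\begin{theorem}\label{thm:main}
Every connected $n$-manifold $M$ admits a metric $d$, inducing its topology, that is proper, geodesic, and has nonbranching geodesics. Moreover, there are a closed set $S\subset M$ with $\dim S\le n-4$ (empty if $n\le3$), a smooth structure on $U=M\setminus S$ and a $C^\infty$ Riemannian metric $g$ on $U$ such that $d|_U$ is the Riemannian distance of $g$, and every local geodesic $c:I\to M$ maps the interior of $I$ into $U$, where it is a smooth $g$-geodesic.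
\end{theorem}

The theorem combines a metric statement with a topological one.

\begin{theorem}\label{thm:metric}
Let $M$ be a connected $n$-manifold, $n\ge3$, and let $S\subset M$ be a nonempty closed set with $\dim S\le n-2$ such that $U=M\setminus S$ has a smooth structure. Then there are $g$ on $U$ and $d$ on $M$ with the properties listed in Theorem~\ref{thm:main}, for this $S$ and $U$.
\end{theorem}

\begin{proposition}\label{prop:smooth}
If $n\ge5$, every $n$-manifold $M$ contains a closed set $S$ with $\dim S\le n-4$ such that $M\setminus S$ is smoothable.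
\end{proposition}

The next statement is not needed for Theorem~\ref{thm:main}. It shows that the bound $n-4$ cannot be lowered when the Kirby--Siebenmann class is nonzero.

\begin{proposition}\label{prop:sharp}
If $M$ is a closed $n$-manifold, $n\ge5$, with Kirby--Siebenmann class $\operatorname{ks}(M)\ne0$ in $H^4(M;\mathbb Z/2)$, then no closed set $S\subset M$ with $\dim S\le n-5$ has smoothable complement.
\end{proposition}

In Theorem~\ref{thm:metric} the bound on $\dim S$ cannot be raised to $n-1$: if $S$ is a hyperplane in $\mathbb R^n$, a geodesic between points on different sides of $S$ has an interior point in $S$.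

Section~\ref{sec:background} collects the background and deduces Theorem~\ref{thm:main}. Section~\ref{sec:models} proves by hand that geodesics avoid $S$ in two explicit models, whose estimates are the pattern for the general case. Section~\ref{sec:smoothing} proves the two propositions, and Sections~\ref{sec:construction}--\ref{sec:avoid} prove Theorem~\ref{thm:metric}. We use the conventions that $\operatorname{dist}(x,\emptyset)=\infty$ and that a minimum over an empty set imposes no condition.

\section{Background and reduction}\label{sec:background}

\subsection{Dimension theory}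
A separable metrizable space $X$ has $\dim X\le m$ if every finite open cover has a finite open refinement in which no point lies in more than $m+1$ members; thus $\dim X\le-1$ means $X=\emptyset$. We use the following facts from \cite{HW}.
\begin{itemize}
\item[(D1)] A subset of $X$ has dimension at most $\dim X$; a nonempty $n$-manifold has dimension $n$; a finite union of closed sets of dimension $\le m$ has dimension $\le m$.
\item[(D2)] $\dim X\le m$ if and only if $X$ is a union of $m+1$ subsets of dimension $\le0$ \cite[Thm.~III.3]{HW}.
\item[(D3)] A connected $n$-manifold is not disconnected by a subset of dimension $\le n-2$ \cite[Thm.~IV.4 and its Corollary~1]{HW}.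
\item[(D4)] If $\dim X<\infty$, then $X$ embeds in a Euclidean space \cite[Thm.~V.3]{HW}.
\end{itemize}

\subsection{Riemannian geometry}
Let $U$ be a connected smooth manifold with a Riemannian metric $g$. A \emph{path} is a piecewise $C^1$ map of a compact interval to $U$, and $d_g(x,y)$ is the infimum of the $g$-lengths of paths from $x$ to $y$; it induces the topology of $U$.
\begin{itemize}
\item[(R1)] $U$ has a complete Riemannian metric. If $g$ is complete, then $d_g$ is proper and any two points are joined by a $g$-geodesic whose length is their distance (Hopf--Rinow).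
\item[(R2)] Every point of $U$ has a neighborhood $W$ such that any $p,q\in W$ are joined by a $g$-geodesic of length $d_g(p,q)$ which is, up to parametrization, the only path of that length from $p$ to $q$.
\item[(R3)] If $h:U\to\mathbb R^N$ and $\epsilon:U\to(0,\infty)$ are continuous, there is a smooth $\tilde h$ with $|\tilde h-h|<\epsilon$.
\end{itemize}

In the next two lemmas $M$ is a manifold, $U\subset M$ is a dense connected open set with a smooth structure and a Riemannian metric $g$, and $d$ is a metric on $M$ that induces its topology and restricts to $d_g$ on $U$. The first lemma reduces nonbranching to the avoidance of $M\setminus U$.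

\begin{lemma}\label{lem:criterion}
Suppose that no geodesic $c:[-t_0,t_0]\to M$ with $t_0>0$ has $c(0)\in M\setminus U$. Then every local geodesic $c:I\to M$ maps the interior of $I$ into $U$, where it is a smooth unit speed $g$-geodesic, and two local geodesics $I\to M$ that agree on a nonempty open subset of $I$ are equal.
\end{lemma}

\begin{proof}
Let $t_*$ be an interior point of $I$. The restriction of $c$ to a short interval centered at $t_*$ is a geodesic, so $c(t_*)\in U$. Take $W\ni c(t_*)$ as in (R2) and $t_-<t_*<t_+$ such that $c|_{[t_-,t_+]}$ is a geodesic with image in $W$. For $t\in[t_-,t_+]$, the shortest $g$-geodesic from $c(t_-)$ to $c(t)$ followed by the one from $c(t)$ to $c(t_+)$ is a path of length $t_+-t_-=d_g(c(t_-),c(t_+))$. By (R2) it is the shortest $g$-geodesic from $c(t_-)$ to $c(t_+)$, and $c(t)$ is its point at distance $t-t_-$ from the start. So $c$ is a smooth unit speed $g$-geodesic near $t_*$.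

Let $c_1,c_2:I\to M$ be local geodesics that agree on a nonempty open subset of $I$. If $I$ is a point there is nothing to prove. Otherwise they agree on an open interval in $\operatorname{int}I$, so the set of $t\in\operatorname{int}I$ at which their positions and velocities agree is nonempty. It is closed in $\operatorname{int}I$, and open by uniqueness for the geodesic equation. Hence $c_1=c_2$ on $\operatorname{int}I$, and on $I$ by continuity.
\end{proof}

Lower bounds for lengths will be proved for paths in $U$, while a geodesic of $d$ might a priori spend time outside $U$. The second lemma transfers the bounds.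

\begin{lemma}\label{lem:approx}
Let $W\subset M$ be open and let $c:[0,t_1]\to M$ be a geodesic with image in $W$. For every $\vartheta>0$ there is a path in $U\cap W$ of $g$-length at most $t_1+\vartheta$ whose endpoints are within $d$-distance $\vartheta$ of $c(0)$ and $c(t_1)$.
\end{lemma}

\begin{proof}
The image of $c$ is compact, so its $\delta$-neighborhood for $d$ lies in $W$ for some $\delta>0$. Choose $0=t^0\le t^1\le\dots\le t^m=t_1$ with $t^{l+1}-t^l<\delta/4$, put $\delta'=\min(\delta/8,\vartheta/(3m))$, and choose $x_l\in U$ with $d(x_l,c(t^l))<\delta'$. Since $d_g(x_l,x_{l+1})<t^{l+1}-t^l+2\delta'$, there is a path from $x_l$ to $x_{l+1}$ of length less than $t^{l+1}-t^l+3\delta'$. It stays within $\delta/4+4\delta'<\delta$ of $c(t^l)$, hence in $W$. The concatenation has length at most $t_1+3m\delta'\le t_1+\vartheta$.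
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:metric} and Proposition~\ref{prop:smooth}]
If $M$ is smoothable, take $S=\emptyset$ and let $d$ be the distance of a complete Riemannian metric. It is proper and geodesic by (R1), and Lemma~\ref{lem:criterion} with $U=M$ gives the rest. This covers $n\le3$, where every manifold is smoothable (Rad\'o, Moise), and connected noncompact $4$-manifolds, which are smoothable by \cite{Quinn}, \cite[Thm.~8.2]{FQ}. If $n=4$ and $M$ is compact, let $S$ be a point; then $M\setminus S$ is connected and noncompact, hence smoothable by the same theorem, and Theorem~\ref{thm:metric} applies. If $n\ge5$, take $S$ from Proposition~\ref{prop:smooth}; if $S=\emptyset$ then $M$ is smoothable, and otherwise Theorem~\ref{thm:metric} applies.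
\end{proof}

\section{Two models}\label{sec:models}

By Lemma~\ref{lem:criterion}, the task is to shape $g$ near $S$ so that $S$ is at finite distance but no geodesic passes through it. A geodesic could meet $S$ in two ways: by crossing it, or by running along it. The first danger is visible when $S$ is a point.

\begin{example}[Cones]\label{ex:cone}
Let $n\ge2$, $S=\{0\}\subset\mathbb R^n$, $\nu>0$, and $g=d\rho^2+\nu^2\rho^2g_{S^{n-1}}$ in polar coordinates. This metric is bi-Lipschitz to the Euclidean one, so $d_g$ extends to a metric $d$ on $\mathbb R^n$, and $d(0,x)=\rho(x)$.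

Let $\nu<2/\pi$. If $c$ were a geodesic with $c(0)=0$, then $c(t)$ and $c(-t)$ would lie on the sphere $\rho=t$ at distance $2t$. But a path on this sphere joins them with length at most $\pi\nu t<2t$. So no geodesic passes through $0$.

The choice of $g$ matters. Let $n=2$ and $\nu>1$, and consider points $(t,0)$ and $(t',\theta')$, where the angle $\theta'$ is at distance at least $\pi/\nu$ from $0$ in $\mathbb R/2\pi\mathbb Z$. Along a path between them, lift the angle to a real function $\theta$ starting at $0$ and stop when $|\theta|=\pi/\nu$ for the first time, say at radius $\rho'$. The map $(\rho,\theta)\mapsto\rho e^{i\nu\theta}$ preserves lengths and takes this initial piece to a plane path from $t$ to $-\rho'$. So the whole path has length at least $t+\rho'+|t'-\rho'|\ge t+t'$. Hence the ray $\theta=0$, run toward the origin, continues as a geodesic along every such ray $\theta=\theta'$, and geodesics branch at $0$.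
\end{example}

When $\dim S>0$, motion parallel to $S$ must become very expensive near $S$, so that a traveler along $S$ prefers to climb away from it.

\begin{example}[A line in $\mathbb R^3$]\label{ex:line}
Let $S$ be the $z$-axis and $g=d\rho^2+(\rho/10)^2d\theta^2+\rho^{-20}dz^2$ in cylindrical coordinates on $U=\mathbb R^3\setminus S$. There are two estimates.

\emph{Upper bound.} For every $b>0$, moving radially to $\rho=b$, rotating, translating and moving back gives
\[
d_g\big((\rho,\theta,z),(\rho',\theta',z')\big)\le|b-\rho|+|b-\rho'|+\tfrac{b}{10}\,\angle(\theta,\theta')+b^{-10}|z-z'|,\qquad \angle(\theta,\theta')\le\pi .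
\]

\emph{Lower bound.} A path of length $L$ changes $\rho$ by at most $L$, and if it lies in $\{\rho\le a\}$ it changes $z$ by at most $a^{10}L$.

By the upper bound with small $b$, sequences in $U$ that converge to a point $(0,0,z_0)$ of $S$ are $d_g$-Cauchy. By the lower bound, for $a\le1$ a path from $\{\rho<a/2,\ |z-z_0|<a/2\}$ to the complement of $\{\rho<a,\ |z-z_0|<a\}$ has length at least $a/2$. So $d_g$ extends to a metric $d$ on $\mathbb R^3$ that induces the usual topology.

Suppose that $c:[-t_0,t_0]\to\mathbb R^3$ is a geodesic with $c(0)\in S$, say $c(0)=0$. Take $a>0$, $b=5a/4$, $\lambda=b^{11}/4$, with $a$ so small that $c(\pm t_0)$ lie outside the box $\{\rho<a,\ |z|<\lambda\}$. Let $t_1>0$ be the first time at which $c$ leaves the box.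

\emph{Exit along $S$}: $\rho(c(t_1))<a$ and $|z(c(t_1))|=\lambda$. The lower bound and Lemma~\ref{lem:approx} give $t_1\ge\lambda a^{-10}=\frac b4(\frac54)^{10}>\frac94b$. The upper bound, with $0$ approached in the direction of $c(t_1)$ so that no rotation is needed, gives $t_1=d(0,c(t_1))\le2b+b^{-10}\lambda=\frac94b$. This is a contradiction.

\emph{Exit away from $S$.} So $x=c(t_1)$ has $\rho=a$, $|z|\le\lambda$, and $t_1\ge a$. The same reasoning for $t\mapsto c(-t)$ gives $y=c(-t_2)$ with $\rho=a$, $|z|\le\lambda$, $t_2\ge a$. Then
\[
2a\le t_1+t_2=d(x,y)\le2(b-a)+\tfrac{\pi b}{10}+2\lambda b^{-10}=\tfrac{9+\pi}8\,a<2a,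
\]
again a contradiction. No geodesic has an interior point in $S$.
\end{example}

Example~\ref{ex:line} uses four facts. A point near $S$ can climb to height $b$ at bounded cost. Two points at height $a$ are joined cheaply compared with the depth $a$, by a short climb and a lateral move. Changing height costs its full amount. Moving parallel to $S$ below height $a$ costs far more than at the slightly larger height $b$. In Theorem~\ref{thm:metric} there are no polar coordinates and no control of the smooth structure near $S$, so there are no radial, angular and parallel directions to which different weights could be attached. Sections~\ref{sec:construction}--\ref{sec:lower} produce the same four facts with a conformal factor alone.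

\section{Smoothing outside a set of codimension four}\label{sec:smoothing}

The tangent microbundle of an $n$-manifold $M$ has a stable classifying map $\xi:M\to BTOP$, whose restriction to an open set $U$ is the classifying map for $U$. Factor $BO\to BTOP$ as a homotopy equivalence $BO\to B'$ followed by a Hurewicz fibration $B'\to BTOP$ (a map with the homotopy lifting property for all spaces); its fiber $F$ is homotopy equivalent to $TOP/O$. We use two facts from \cite[Essays IV, V]{KS}.
\begin{itemize}
\item[(K1)] $TOP/O$ is $2$-connected, since $TOP/PL\simeq K(\mathbb Z/2,3)$ and $PL/O$ is $6$-connected.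
\item[(K2)] A manifold of dimension $\ge5$ whose stable tangent classifying map lifts to $BO$ is smoothable.
\end{itemize}
Let $\pi:E\to M$ be the pullback of $B'\to BTOP$ by $\xi$. A section of $E$ over $U$ is a lift of $\xi|_U$ to $B'\simeq BO$. So it suffices to find a closed set $S$ with $\dim S\le n-4$ and a section of $E$ over $M\setminus S$.

If $M$ were given as a simplicial complex, we would let $S$ be the subcomplex of the barycentric subdivision spanned by the barycenters of simplices of dimension $\ge4$. It has dimension at most $n-4$, its complement deformation retracts to the $3$-skeleton, and (K1) gives a section over the $3$-skeleton. No triangulation is available, so we replace the $3$-skeleton by the $3$-dimensional nerve of a family of open sets. The difficulty is that intersections of these sets need not be contractible; we arrange instead that they lie in a nested system of contractible sets.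

\begin{lemma}\label{lem:disjoint}
Let $D\subset M$ with $\dim D\le0$, and let $\mathcal V$ be an open cover of $M$. Then $D$ is covered by a family of pairwise disjoint nonempty open subsets of $M$, each contained in a member of $\mathcal V$.
\end{lemma}

\begin{proof}
If $x\in D\cap V$ with $V\in\mathcal V$, the cover $\{D\cap V,D\setminus\{x\}\}$ of $D$ has a finite refinement by disjoint open sets, and the member containing $x$ is open and closed in $D$ and lies in $V$. Countably many such sets $C_1,C_2,\dots$ cover $D$. The nonempty sets among the $C_i\setminus(C_1\cup\dots\cup C_{i-1})$ form a partition $\{G_\alpha\}$ of $D$ into relatively open sets with $G_\alpha\subset V_\alpha\in\mathcal V$. Fix a metric $\varrho$ on $M$ and put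
\[
\hat G_\alpha=\{x\in V_\alpha:\varrho(x,G_\alpha)<\varrho(x,D\setminus G_\alpha)\}.
\]
This set is open, and it contains $G_\alpha$ because $G_\alpha$ is open in $D$. A point $x\in\hat G_\alpha\cap\hat G_\beta$ with $\alpha\ne\beta$ would satisfy $\varrho(x,G_\alpha)<\varrho(x,D\setminus G_\alpha)\le\varrho(x,G_\beta)<\varrho(x,D\setminus G_\beta)\le\varrho(x,G_\alpha)$, which is absurd.
\end{proof}

A \emph{family of sections over $W\subset M$ parametrized by a space $P$} is a continuous map $s:P\times W\to E$ with $\pi s(t,x)=x$.

\begin{lemma}\label{lem:extend}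
Let $W\subset M$ be open and contractible and let $0\le p\le3$. Every family $s$ of sections over $W$ parametrized by $\partial\Delta^p$ extends to a family parametrized by $\Delta^p$.
\end{lemma}

\begin{proof}
A Hurewicz fibration over a contractible base is fiber homotopy trivial: there are maps $h:E|_W\to W\times F$ and $h':W\times F\to E|_W$ over $W$, and a homotopy $H_u$ over $W$ from the identity to $h'h$. Let $\phi:\partial\Delta^p\times W\to F$ be the $F$-component of $hs$. Since $W$ is contractible, $\phi$ is homotopic to a map that factors through the projection to $\partial\Delta^p$. That map extends over $\Delta^p\times W$: for $p=0$ because $F\ne\emptyset$, and for $1\le p\le3$ because $\pi_{p-1}(F)=0$ by (K1). The pair $(\Delta^p\times W,\partial\Delta^p\times W)$ has the homotopy extension property, so $\phi$ itself extends to $\bar\phi:\Delta^p\times W\to F$. Then $\bar s(t,x)=h'(x,\bar\phi(t,x))$ is a family of sections that extends $h'hs$. Write $\Delta^p$ as a collar $\partial\Delta^p\times[0,1]$ glued along $\partial\Delta^p\times\{1\}$ to a smaller simplex, and use $H_u(s(t,x))$ on the collar and $\bar s$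 on the smaller simplex.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:smooth}]
By (D2), $M=D_0\cup\dots\cup D_n$ with $\dim D_i\le0$, and $\dim(D_4\cup\dots\cup D_n)\le n-4$.

\emph{Covers.} The \emph{star} of $V$ in a cover $\mathcal V$ is the union of the members of $\mathcal V$ that meet $V$; $\mathcal V$ is a \emph{star refinement} of $\mathcal W$ if the star of each member of $\mathcal V$ lies in a member of $\mathcal W$. Every open cover of a metrizable space has an open star refinement. Choose successively open covers $\mathcal W_0,\mathcal V_0,\mathcal W_1,\dots,\mathcal W_3,\mathcal V_3$ of $M$ such that the members of $\mathcal W_i$ are homeomorphic to $\mathbb R^n$, $\mathcal V_i$ is a star refinement of $\mathcal W_i$, and $\mathcal W_{i+1}$ refines $\mathcal V_i$. For $0\le i\le3$, Lemma~\ref{lem:disjoint} gives a disjoint family $\mathcal A_i$ of nonempty open sets that refines $\mathcal V_i$ and covers $D_i$. Let $\mathcal A$ be the disjoint union of the $\mathcal A_i$ as an indexed family, so that a set occurring in two of them is counted twice. Put $U=\bigcup_{A\in\mathcal A}A$ and $S=M\setminus U$.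 Then $S$ is closed and contained in $D_4\cup\dots\cup D_n$, so $\dim S\le n-4$.

For $A\in\mathcal A_i$ choose $V_A\in\mathcal V_i$ containing $A$, and $W_A\in\mathcal W_i$ containing the star of $V_A$ in $\mathcal V_i$. We claim:
\begin{equation}\label{eq:nested}
i<j,\quad A\in\mathcal A_i,\quad A'\in\mathcal A_j,\quad A\cap A'\ne\emptyset\quad\Longrightarrow\quad W_{A'}\subset W_A .
\end{equation}
Indeed, $\mathcal W_j$ refines $\mathcal V_i$, so $A'\subset W_{A'}\subset V$ for some $V\in\mathcal V_i$. Then $V\cap V_A\supset A'\cap A\ne\emptyset$, so $V$ lies in the star of $V_A$ and hence in $W_A$.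

\emph{Sections over the nerve.} A simplex of the nerve of $\mathcal A$ is a finite subfamily $\Sigma=\{A_0,\dots,A_p\}$ with nonempty intersection. Members of one $\mathcal A_i$ are disjoint, so the $A_l$ belong to different $\mathcal A_i$ and $p\le3$. Order them by $i$ and put $W_\Sigma=W_{A_p}$. By \eqref{eq:nested}, $W_\Sigma\subset W_{\Sigma'}$ for every face $\Sigma'\subset\Sigma$, and $\bigcap_{A\in\Sigma}A\subset A_p\subset W_\Sigma$. Let $\Delta^\Sigma$ be the geometric simplex with vertex set $\Sigma$. By induction on $p$ we choose families of sections $s_\Sigma:\Delta^\Sigma\times W_\Sigma\to E$ that agree with $s_{\Sigma'}$ on $\Delta^{\Sigma'}\times W_\Sigma$ for each face $\Sigma'$: the maps $s_{\Sigma'}$ of the proper faces, restricted to $W_\Sigma$, fit together to a family parametrized by $\partial\Delta^\Sigma$, and Lemma~\ref{lem:extend} extends it.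

\emph{Gluing.} Let $(\mu_A)_{A\in\mathcal A}$ be a locally finite partition of unity on $U$ with $\operatorname{supp}\mu_A\subset A$. For $x\in U$ let $\Sigma(x)=\{A:\mu_A(x)>0\}$, regard $\mu(x)=(\mu_A(x))_A$ as a point of $\Delta^{\Sigma(x)}$, and put $s(x)=s_{\Sigma(x)}(\mu(x),x)$. To see that $s$ is continuous at $x_0$, let $\Sigma=\{A:x_0\in\operatorname{supp}\mu_A\}$, a simplex of the nerve. The supports are closed in $U$ and locally finite, so for $x$ near $x_0$ we have $\Sigma(x)\subset\Sigma$ and $x\in\bigcap_{A\in\Sigma}A\subset W_\Sigma$. There $s(x)=s_\Sigma(\mu(x),x)$, which is continuous in $x$. So $s$ is a section of $E$ over $U$, and $U$ is smoothable by (K2), which is where $n\ge5$ is used.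
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
The class $\operatorname{ks}(M)$ is the obstruction to lifting $\xi$ to $BPL$, defined because the fiber $TOP/PL$ is a $K(\mathbb Z/2,3)$. It restricts to $\operatorname{ks}(U)$ on an open set $U$ and vanishes for smoothable manifolds. Suppose that $S$ is closed, $\dim S\le n-5$ and $U=M\setminus S$ is smoothable, so that $\operatorname{ks}(M)|_U=0$. Use $\mathbb Z/2$ coefficients. Poincar\'e--Alexander--Lefschetz duality \cite[Thm.~6.2.17]{Spanier} for the compact set $S$ gives $H_4(M,U)\cong\check H^{n-4}(S)$. The \v Cech group is a direct limit over nerves of finite open covers of $S$, and covers with nerves of dimension $\le n-5$ are cofinal, so it vanishes. Hence $H^4(M,U)=\operatorname{Hom}(H_4(M,U),\mathbb Z/2)=0$, the restriction $H^4(M)\to H^4(U)$ is injective, and $\operatorname{ks}(M)=0$, a contradiction.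
\end{proof}

\section{Construction of the Riemannian metric}\label{sec:construction}

From now on $M$, $S$, $U$ are as in Theorem~\ref{thm:metric}. By (D1), $S$ has empty interior, and by (D3) it does not disconnect a connected open set. Hence
\begin{equation}\label{eq:connected}
\text{for every nonempty connected open }V\subset M,\ \ V\cap U\text{ is nonempty and connected.}
\end{equation}
In particular $U$ is dense and connected. This is the only use of the hypothesis $\dim S\le n-2$.

\subsection{The plan}
We take $g=f^2g_0$ for a background metric $g_0$. A neighborhood of $S$ is cut into shells $a_{k+1}\le\sigma\le a_k$, where $\sigma$ is a distance to $S$, and covered at each level $k$ by small connected open sets called cells. First we make $f$ huge near $S$. This makes all motion near $S$ expensive, including the motion around $S$ that should be cheap. Making $f$ small on a whole shell would be no remedy, since crossing the shell would become cheap as well. Instead we place in each cell of level $k$ a single arc, a \emph{highway}, that passes close to every point of the shell in that cell. Travel on the highway is almost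 free, but the highway is surrounded by a barrier whose crossing costs a \emph{toll} $\tau_k$. Inside one cell everything is now within a bounded multiple of $\tau_k$, while crossing a few shells still costs about $\tau_k$, and a highway moves a traveler only by the small diameter of its cell. Short \emph{links} join highways of consecutive levels (Figure~\ref{fig:highways}).

The tolls are
\[
\tau_k=r^k,\qquad r=\tfrac{999}{1000},\qquad\text{so that}\qquad\sum_{l\ge k}\tau_l=1000\,\tau_k .
\]
Since $r<1$, the set $S$ will be at finite distance. Since $r$ is close to $1$, the depth below level $k$ is a large multiple of $\tau_k$, while going around costs a moderate multiple: this is a discrete version of the thin cone of Example~\ref{ex:cone}.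

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[very thick] (0,0)--(10,0) node[right]{$S$};
\draw[dashed] (0,0.45)--(10,0.45) node[right]{$\sigma=a_{k+1}$};
\draw[dashed] (0,1.6)--(10,1.6) node[right]{$\sigma=a_k$};
\draw[dashed] (0,3.6)--(10,3.6) node[right]{$\sigma=a_{k-1}$};
\draw[thick] plot[domain=0.5:9.5,samples=150] (\x,{2.6+0.8*sin(160*\x)});
\draw[thick] plot[domain=1.2:3.9375,samples=120] (\x,{1.05+0.4*sin(480*(\x-3.9375)+90)});
\draw[thick] plot[domain=5.7:8.4375,samples=120] (\x,{1.05+0.4*sin(480*(\x-8.4375)+90)});
\draw[very thick,densely dotted] (3.9375,1.45)--(3.9375,1.8);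
\draw[very thick,densely dotted] (8.4375,1.45)--(8.4375,1.8);
\node at (0.35,2.7) {$Z_{O'}$};
\node at (0.75,1.05) {$Z_{O}$};
\node at (4.25,1.35) {$J$};
\end{tikzpicture}
\caption{Schematic view, not to scale, of a highway $Z_{O'}$ of level $k-1$, two highways of level $k$, and short links (dotted) joining them. The dashed lines are level sets of the distance $\sigma$ to $S$. Each highway nearly fills the part of its shell that lies in its cell, but it need not stay in the shell. The ambient dimension is at least $3$, so the arcs do not separate.}
\label{fig:highways}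
\end{figure}

\subsection{The background metric}
We need a measure of displacement that makes sense up to $S$ and is bounded by Riemannian length. By (D4), $M$ embeds in a Euclidean space; adding a proper continuous function $M\to\mathbb R$ as a further coordinate, we regard $M$ as a \emph{closed} subset of $\mathbb R^N$. Diameters and $\operatorname{dist}$ refer to the Euclidean norm $|\cdot|$. Put
\[
\sigma(x)=\operatorname{dist}(x,S),\qquad M_k=\{x\in M:|x|\le k\},\qquad B_M(x,t)=\{y\in M:|y-x|<t\}.
\]
The function $\sigma$, which we call the height, is $1$-Lipschitz, and $M_k$ is compact. The inclusion $U\to\mathbb R^N$ need not be smooth, so by (R3) we choose a smooth $\Phi:U\to\mathbb R^N$ with $|\Phi(x)-x|<\min(\sigma(x)/4,1)$. Setting $\Phi|_S=\mathrm{id}$ extends it continuously to $M$. Let $g_1$ be a complete Riemannian metric on $U$ and $g_0=g_1+\Phi^*g_{\mathrm{eucl}}$. Then $g_0\ge g_1$ is complete. With $L_0$ for $g_0$-length and $d_0=d_{g_0}$, every path $\gamma$ from $x$ to $y$ satisfies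
\begin{equation}\label{eq:L0}
L_0(\gamma)\ge|\Phi(x)-\Phi(y)| .
\end{equation}

\subsection{Scales and cells}
We choose data $\mathcal D_k=(A_k,\omega_k,\mathcal O_k,\lambda_k,a_k,F_k)$ and finite collections $\mathcal Z_k$ of compact smooth arcs in $U$, the highways and links of level $k$, in the order
\[
\mathcal D_1,\ \mathcal D_2,\ \mathcal Z_1,\ \mathcal D_3,\ \mathcal Z_2,\ \mathcal D_4,\ \dots
\]
The highways of level $k$ serve the shell $a_{k+1}\le\sigma\le a_k$, so they need $\mathcal D_{k+1}$. We have no control over how close to $S$ they come; the scale $\omega_{k+2}$ is the first that can be chosen below them. The conditions on $\mathcal D_k$ are as follows.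
\begin{itemize}
\item[(a)] $A_1=A_2=1$, and $A_k=\max(A_{k-1},\,10^7\tau_{k-2}/\lambda_{k-2})$ for $k\ge3$. Thus $A_{k+1}$ is determined before $\omega_k$ is chosen.
\item[(b)] $0<\omega_k<1$ and $\omega_k\le\tau_k/(2A_{k+1})$; if $k\ge2$, then $\omega_k\le a_{k-1}/1000$; if $k\ge3$, then $4\omega_k<\sigma$ on all highways and links of level $k-2$.
\item[(c)] $\mathcal O_k$ is a finite family of connected open sets $O\subset M$ with $\operatorname{diam}O<\omega_k$, the \emph{cells of level $k$}, and $0<\lambda_k\le\omega_k$. For each $s\in S\cap M_k$ some $O\in\mathcal O_k$ contains $B_M(s,\lambda_k)$, and each $O\in\mathcal O_k$ contains $B_M(s_O,\lambda_k)$ for a chosen point $s_O\in S\cap M_k$.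
\item[(d)] $0<a_k\le\lambda_k/100$, and for each $s\in S\cap M_k$ there is $x\in M$ with $|x-s|<\lambda_k/10$ and $\sigma(x)\ge a_k$.
\item[(e)] $F_k\ge\max(A_k,\,4\tau_k/a_k)$, and $F_k\ge F_{k-1}$ if $k\ge2$.
\end{itemize}
For (c), cover the compact set $S\cap M_k$ by finitely many connected open sets of diameter less than $\omega_k$, let $\lambda_k\le\omega_k$ be a Lebesgue number, and discard the sets that contain no ball $B_M(s,\lambda_k)$ with $s\in S\cap M_k$; if $S\cap M_k=\emptyset$, then $\mathcal O_k=\emptyset$. For (d), cover $S\cap M_k$ by finitely many balls $B_M(s_i,\lambda_k/20)$ with $s_i\in S$, pick $x_i\in U\cap B_M(s_i,\lambda_k/20)$ by density, and take $a_k\le\min_i\sigma(x_i)$.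

The number $A_k$ is the price per unit of Euclidean displacement that we want below height $a_k$. The bound $2\omega_k\le\tau_k/A_{k+1}$ says that the toll of a highway pays for the displacement it offers at that price. Condition (d) says that every cell of level $k$ reaches up into the shell above height $a_k$, which is what links will need. The scales satisfy
\begin{equation}\label{eq:scales}
1>\omega_k\ge\lambda_k\ge100\,a_k\ge10^5\omega_{k+1}\qquad(k\ge1).
\end{equation}
So $\omega_k,\lambda_k,a_k$ decrease to $0$, and $\sum_{m\ge l}\omega_m\le2\omega_l$. By (c) and (d) a cell of level $k$ has diameter at least $a_k>\omega_{k+1}$, so the level of a cell is well defined. Since $s_O\in O$, we have $\sigma<\omega_k$ on every cell of level $k$.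

\subsection{Highways and links}
Assume that $\mathcal D_1,\dots,\mathcal D_{k+1}$ and $\mathcal Z_1,\dots,\mathcal Z_{k-1}$ are chosen. For $O\in\mathcal O_k$ let
\[
C_O=\{x\in M:\ a_{k+1}\le\sigma(x)\le a_k,\ \operatorname{dist}(x,M\setminus O)\ge\lambda_k/4\}\subset O\cap U ,
\]
the part of the shell well inside $O$. It is closed and bounded, hence compact. So there is $\eta_k>0$ with
\begin{equation}\label{eq:eta}
2\eta_kF_{k+1}\le\tau_k,\qquad\text{and}\qquad|x-y|<a_{k+1}/2\ \text{ if }x\in\bigcup_{O\in\mathcal O_k}C_O,\ y\in U,\ d_0(x,y)\le\eta_k .
\end{equation}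
We treat the cells $O\in\mathcal O_k$ one after another. Let $Y$ be the union of the finitely many highways and links chosen before $O$ is treated. By \eqref{eq:connected}, $O\cap U$ is a connected $n$-manifold, and $\dim Y\le1\le n-2$ by (D1). This is where $n\ge3$ is used: by (D1) and (D3), the open set $P_O=(O\cap U)\setminus Y$ is connected and dense in $O\cap U$.

\emph{Links.} For every $O'\in\mathcal O_{k-1}$ whose highway $Z_{O'}$ meets $O$, choose $q\in Z_{O'}\cap O$. By (b), $\sigma(q)>4\omega_{k+1}>a_{k+1}$. Take a chart ball around $q$, inside $O\cap\{\sigma>a_{k+1}\}$, in which $Z_{O'}$ lies on a straight line and which meets no other earlier highway (earlier highways are compact and, inductively, pairwise disjoint). Let $J$ be the straight segment from $q$ to a point $z$ off this line and off the closed nowhere dense set $Y$, so close to $q$ that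
\begin{equation}\label{eq:link}
J\subset O\cap\{\sigma>a_{k+1}\},\qquad2F_{k+1}L_0(J)\le\tau_k .
\end{equation}
Then $z\in P_O$, and $J$ meets the earlier highways only in $q$. We call $J$ a link of level $k$, say that it is \emph{attached} to $Z_{O'}$ and to the highway $Z_O$ chosen next, and say that $O$ and $O'$ are \emph{linked}.

\emph{The highway.} Since $C_O$ is compact and $P_O$ is dense in $O\cap U$, there is a finite set $Q_O\subset P_O$, with at least two points, such that every $x\in C_O$ is at $d_0$-distance less than $\eta_k$ from $Q_O$. Let $Z_O\subset P_O$ be a smoothly embedded compact arc that contains $Q_O$ and the endpoints $z$ of the links just chosen. It exists because the diffeomorphisms of a connected smooth manifold of dimension $\ge2$ act transitively on tuples of distinct points of a given length; take the image of a coordinate segment through a tuple of collinear points in a chart. The arc $Z_O$ may cross the links just chosen for $O$.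

The highways are pairwise disjoint, since each avoids the earlier ones. A link $J$ chosen for $(O,O')$ is disjoint from every highway other than $Z_O$ and $Z_{O'}$: from the earlier ones by the choice of $J$, and from the later ones because they avoid $J$. Highways and links of level $k$ are finite in number and lie in $\{4\omega_{k+2}<\sigma<\omega_k\}$. As $\omega_k\to0$, the family of all highways and links is locally finite in $U$.

\subsection{The conformal factor}
Let $\varphi:(0,\infty)\to(0,\infty)$ equal $F_1$ on $[a_1/2,\infty)$, equal $F_k$ on $[a_k/2,a_k]$, and be affine on each $[a_{k+1},a_k/2]$. It is continuous and nonincreasing. The function $f_0=\varphi\circ\sigma$ on $U$ satisfies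
\begin{equation}\label{eq:f0}
f_0\ge F_1\ge1,\qquad f_0\ge F_k\text{ on }\{\sigma\le a_k\},\qquad f_0\le F_k\text{ on }\{\sigma\ge a_k/2\}.
\end{equation}
For a highway $Z=Z_O$ of level $k$ let $u_Z=d_0(\cdot,Z)$, and define the \emph{tube} $T_Z=\{u_Z\le\varepsilon_Z\}$ and the \emph{core} $K_Z=\{u_Z\le\varepsilon_Z/2\}$. Both are compact by (R1). We take $\varepsilon_Z>0$ so small that
\begin{itemize}
\item[(T1)] $T_Z\subset O\cap\{\sigma>2\omega_{k+2}\}$;
\item[(T2)] $\varepsilon_ZF_{k+2}\le\tau_k$;
\item[(T3)] $3\varepsilon_Z$ is at most the $d_0$-distance from $Z$ to the union of the other highways;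
\item[(T4)] $T_Z$ is disjoint from all links not attached to $Z$.
\end{itemize}
The unions in (T3) and (T4) are closed in $U$ by local finiteness and disjoint from the compact set $Z$, so they are at positive distance. The tubes are pairwise disjoint: a point of $T_Z\cap T_{Z'}$ would give $d_0(Z,Z')\le\varepsilon_Z+\varepsilon_{Z'}\le\frac23d_0(Z,Z')$. By (T1), for a tube of level $k$,
\begin{equation}\label{eq:tube}
2\omega_{k+2}<\sigma<\omega_k\ \text{ on }T_Z,\qquad\operatorname{diam}\Phi(T_Z)\le\omega_k+2\cdot\tfrac{\omega_k}4\le2\omega_k ,
\end{equation}
so the tubes also form a locally finite family, and the unions of the tubes and of the cores are closed in $U$. Moreover $f_0\le F_{k+2}$ on $T_Z$, because $2\omega_{k+2}>a_{k+2}$.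

Fix continuous functions $\alpha,\beta:[0,1]\to[0,\infty)$ with $\alpha\le1$, $\alpha=0$ on $[0,\frac14]$, $\alpha=1$ on $[\frac12,1]$, $\beta=0$ on $[0,\frac12]$, $\beta(1)=0$ and $\int_0^1\beta=1$. Choose $0<\kappa_Z\le1$ with $2\kappa_ZL_0(Z)\le\tau_k$. Let $f_c=f_0$ outside the tubes and, on a tube $T_Z$ of level $k$,
\[
f_c=\big(1-\alpha(u_Z/\varepsilon_Z)\big)\kappa_Z+\alpha(u_Z/\varepsilon_Z)f_0+\frac{\tau_k}{\varepsilon_Z}\,\beta(u_Z/\varepsilon_Z).
\]
The first two terms lower the price to $\kappa_Z$ near $Z$, and the third is the barrier between the core and the boundary of the tube. Where $u_Z=\varepsilon_Z$ the formula gives $f_0$, so $f_c$ is continuous; it is positive. By (R3), applied to $\frac32f_c$ with error $\frac12f_c$, there is $f\in C^\infty(U)$ with $f_c\le f\le2f_c$. Put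
\[
g=f^2g_0,
\]
and let $L$ denote $g$-length, so that $L(\gamma)=\int f(\gamma)\,|\dot\gamma|_{g_0}\,dt$.

\begin{lemma}\label{lem:f}
Let $Z$ be a highway of level $k$.
\begin{itemize}
\item[(F1)] $f\ge f_0$ outside the cores, and $f\le2f_0$ outside the tubes.
\item[(F2)] $L(Z)\le\tau_k$.
\item[(F3)] Every $x\in T_Z$ satisfies $d_g(x,z)\le4\tau_k$ for some $z\in Z$.
\item[(F4)] A path that meets both $K_Z$ and $\{u_Z\ge\varepsilon_Z\}$ has $L\ge\tau_k$.
\end{itemize}
\end{lemma}

\begin{proof}
On $T_Z\setminus K_Z$ we have $\alpha=1$, so $f_c\ge f_0$; this gives (F1). On $Z$ we have $f\le2\kappa_Z$, which gives (F2). For (F3), take $z\in Z$ nearest to $x$ for $d_0$ and a shortest unit speed $g_0$-geodesic from $x$ to $z$. Along it $u_Z$ decreases at unit rate, so it stays in $T_Z$, where $f_c\le F_{k+2}+\frac{\tau_k}{\varepsilon_Z}\beta(u_Z/\varepsilon_Z)$ because $\kappa_Z\le1\le f_0\le F_{k+2}$. By (T2) its $g$-length is at most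
\[
2\int_0^{\varepsilon_Z}\Big(F_{k+2}+\frac{\tau_k}{\varepsilon_Z}\beta(u/\varepsilon_Z)\Big)du\le2(\tau_k+\tau_k).
\]
For (F4), the path has a subpath $\gamma$ in $T_Z$ with one end on $\{u_Z=\varepsilon_Z/2\}$ and the other on $\{u_Z=\varepsilon_Z\}$. The function $u=u_Z\circ\gamma$ is Lipschitz with $|\dot u|\le|\dot\gamma|_{g_0}$ almost everywhere, so $L(\gamma)\ge\big|\int\frac{\tau_k}{\varepsilon_Z}\beta(u/\varepsilon_Z)\,\dot u\,dt\big|=\tau_k\int_{1/2}^1\beta=\tau_k$.
\end{proof}

Only tubes of three levels can enter a slightly enlarged shell.

\begin{lemma}\label{lem:levels}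
If a tube of level $i$ contains a point with $a_{j+1}/2<\sigma<2a_j$, $j\ge1$, then $i\in\{j-1,j,j+1\}$.
\end{lemma}

\begin{proof}
Use \eqref{eq:tube} and \eqref{eq:scales}. If $i\ge j+2$, then $\sigma<\omega_{j+2}\le a_{j+1}/1000$ on the tube. If $i\le j-2$, then $\sigma>2\omega_{i+2}\ge2\omega_j>2a_j$ on the tube.
\end{proof}

\section{Upper bounds: climbing the highways}\label{sec:upper}

Two points near $s\in S$ at the same height may lie in different cells. We show that both can climb along links to the highway of one larger cell, paying a bounded multiple of $\tau_l$ at each level $l$.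

\begin{lemma}\label{lem:linkcost}
If $O\in\mathcal O_k$ and $O'\in\mathcal O_{k-1}$ are linked, then $d_g(z,z')\le11\tau_{k-1}$ for all $z\in Z_O$ and $z'\in Z_{O'}$.
\end{lemma}

\begin{proof}
Run along the link $J$ from its endpoint on $Z_O$ to its endpoint on $Z_{O'}$. Let $x$ be its last point in $T_{Z_O}$ and $y$ its first point in $T_{Z_{O'}}$ after $x$. By (T4), $J$ meets no tube strictly between $x$ and $y$, so (F1), \eqref{eq:f0} and \eqref{eq:link} give $d_g(x,y)\le2F_{k+1}L_0(J)\le\tau_k$. By (F2) and (F3), $d_g(z,x)\le5\tau_k$ and $d_g(y,z')\le5\tau_{k-1}$. The sum is $6\tau_k+5\tau_{k-1}\le11\tau_{k-1}$.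
\end{proof}

\begin{lemma}\label{lem:linked}
Let $k\ge2$, $O\in\mathcal O_k$, $O'\in\mathcal O_{k-1}$, and $\operatorname{dist}(s_O,M\setminus O')\ge\lambda_{k-1}/2$. Then $O$ and $O'$ are linked.
\end{lemma}

\begin{proof}
By (d) there is $x\in M$ with $|x-s_O|<\lambda_k/10$ and $\sigma(x)\ge a_k$. By \eqref{eq:scales}, $\sigma(x)<\lambda_k/10\le a_{k-1}$ and $\operatorname{dist}(x,M\setminus O')\ge\lambda_{k-1}/2-\lambda_k/10\ge\lambda_{k-1}/4$, so $x\in C_{O'}$. Some $q\in Q_{O'}\subset Z_{O'}$ has $d_0(x,q)<\eta_{k-1}$, so $|x-q|<a_k/2$ by \eqref{eq:eta}. Then $|q-s_O|<\lambda_k/10+a_k/2<\lambda_k$, and $q\in O$ by (c). Since $Z_{O'}$ meets $O$, a link was chosen.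
\end{proof}

For the rest of this section fix $s\in S$, an integer $k\ge|s|+5$, a cell $O^*\in\mathcal O_{k-2}$ containing $B_M(s,\lambda_{k-2})$, and a point $z^*\in Z_{O^*}$. The lower bound on $k$ ensures that all points of $S$ near $s$ lie in the compact sets $M_l$ that the cells of the relevant levels cover.

\begin{lemma}\label{lem:climb}
Let $i\ge k-1$ and let $O\in\mathcal O_i$ meet $B_M(s,\lambda_{k-2}/8)$. Then $d_g(z,z^*)\le11\sum_{l=k-2}^{i-1}\tau_l$ for all $z\in Z_O$.
\end{lemma}

\begin{proof}
We construct cells $O_i=O,\ O_{i-1},\dots,O_{k-1}$ with $O_l\in\mathcal O_l$ such that, with $s_l=s_{O_l}$,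
\[
|s_l-s|\le\frac{\lambda_{k-2}}8+\sum_{m=l}^i\omega_m\le\frac{\lambda_{k-2}}8+2\omega_{k-1}\le\frac{\lambda_{k-2}}4<1 .
\]
For $l=i$ the first inequality holds since $\operatorname{diam}O<\omega_i$. Given $O_l$ with $l\ge k$, we have $|s_l|\le|s|+1\le l-1$, so by (c) some $O_{l-1}\in\mathcal O_{l-1}$ contains $B_M(s_l,\lambda_{l-1})$. Both $s_l$ and $s_{l-1}$ lie in $O_{l-1}$, so $|s_l-s_{l-1}|<\omega_{l-1}$, which gives the inequality for $l-1$. By Lemma~\ref{lem:linked}, $O_l$ and $O_{l-1}$ are linked. Finally $\operatorname{dist}(s_{k-1},M\setminus O^*)\ge\lambda_{k-2}-\lambda_{k-2}/4$, so $O_{k-1}$ and $O^*$ are linked. Add the bounds of Lemma~\ref{lem:linkcost} along the chain $O_i,\dots,O_{k-1},O^*$.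
\end{proof}

\begin{proposition}\label{prop:upper}
Let $x\in U$ with $|x-s|<\lambda_{k-2}/16$ and $a_{j+1}\le\sigma(x)\le a_j$, where $j\ge k$. Then
\[
d_g(x,z^*)\le5\tau_{j-1}+11\sum_{l=k-2}^j\tau_l\le12000\,\tau_{k-2},
\]
and $d_g(x,z^*)\le38\,\tau_{k-2}$ if $j=k$.
\end{proposition}

\begin{proof}
Choose $s'\in S$ with $|x-s'|=\sigma(x)\le\lambda_j/100$. Then $|s'|\le|s|+1\le j$, so some $O\in\mathcal O_j$ contains $B_M(s',\lambda_j)$, and $\operatorname{dist}(x,M\setminus O)\ge\lambda_j-\lambda_j/100$. Thus $x\in C_O$. Take a path of $g_0$-length less than $\eta_j$ from $x$ to a point of $Q_O\subset Z_O$. On the way it may run into the tube of another highway, whose barrier can be very high; so we stop at the first point $x'$ of the path in the union of the tubes and use that highway instead. By \eqref{eq:eta}, all points of the path are within $a_{j+1}/2$ of $x$, so $a_{j+1}/2<\sigma<2a_j$ and $f_0\le F_{j+1}$ on it. By (F1) and \eqref{eq:eta}, $d_g(x,x')\le2F_{j+1}\eta_j\le\tau_j$.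

Let $x'\in T_{Z_{O''}}$ with $O''$ of level $i$. By Lemma~\ref{lem:levels}, $k-1\le j-1\le i\le j+1$. By (F3) there is $z\in Z_{O''}$ with $d_g(x,z)\le\tau_j+4\tau_i\le5\tau_{j-1}$. Moreover $x'\in O''$ by (T1), and $|x'-s|<\lambda_{k-2}/16+a_{j+1}/2<\lambda_{k-2}/8$. Lemma~\ref{lem:climb} gives $d_g(z,z^*)\le11\sum_{l=k-2}^j\tau_l$. This sum is at most $11\cdot1000\,\tau_{k-2}$ in general and at most $33\,\tau_{k-2}$ if $j=k$.
\end{proof}

Every $x\in U$ with $\sigma(x)<a_k$ lies in a shell $a_{j+1}\le\sigma\le a_j$ with $j\ge k$. Comparing two points with $z^*$, we obtain the following.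

\begin{corollary}\label{cor:upper}
Let $V_k(s)=\{x\in M:|x-s|<\lambda_{k-2}/16,\ \sigma(x)<a_k\}$, an open neighborhood of $s$. Then $d_g(x,x')\le24000\,\tau_{k-2}$ for all $x,x'\in V_k(s)\cap U$.
\end{corollary}

\section{Lower bounds: the tolls}\label{sec:lower}

Outside the cores $f\ge f_0$ is large, and \eqref{eq:L0} bounds displacement by length. Inside a core a path may travel almost free, but it cannot leave the tube without paying the toll. The first lemma makes motion along $S$ expensive; its part (i) will give properness.

\begin{lemma}\label{lem:displacement}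
Let $\gamma$ be a path from $x$ to $y$.
\begin{itemize}
\item[(i)] $|\Phi(x)-\Phi(y)|\le L(\gamma)+2$.
\item[(ii)] If $k\ge3$ and $\gamma$ lies in $\{\sigma\le a_k\}$, then $|\Phi(x)-\Phi(y)|\le L(\gamma)/A_k+2\omega_{k-1}$. If moreover $|\Phi(x)-\Phi(y)|\ge\lambda_{k-2}/50$, then $L(\gamma)\ge10^5\tau_{k-2}$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $i_0=1$ in case (i) and $i_0=k-1$ in case (ii), and let $A=A_{i_0+1}$. In both cases $f_0\ge A$ along $\gamma$ by \eqref{eq:f0} and (e), and every tube met by $\gamma$ has level $i\ge i_0$; in case (ii) this holds because $2\omega_{i+2}<a_k<\omega_k$ by \eqref{eq:tube}, which forces $i+2>k$. We prove $|\Phi(x)-\Phi(y)|\le L(\gamma)/A+2\omega_{i_0}$.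

Let $p_1$ be the first time at which $\gamma$ lies in a core, say $K_{Z_1}$, and $q_1>p_1$ the next time with $u_{Z_1}=\varepsilon_{Z_1}$. Let $p_2$ be the first time after $q_1$ at which $\gamma$ lies in a core $K_{Z_2}$, and so on. Call $[p_l,q_l]$ a completed stage. The path meets finitely many tubes, and by (F4) each completed stage has length at least the smallest of their tolls; so the process stops, possibly with a last stage that begins at some $p_l$ and is not completed when $\gamma$ ends. On a completed stage with $Z_l$ of level $i$, the path stays in $T_{Z_l}$, so by \eqref{eq:tube}, (b) and (F4) the value of $\Phi$ moves by at most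
\[
2\omega_i\le\tau_i/A_{i+1}\le\tau_i/A\le L(\gamma|_{[p_l,q_l]})/A .
\]
On an open time interval between stages $\gamma$ avoids the cores, so $f\ge f_0\ge A$ by (F1), and by \eqref{eq:L0} the value of $\Phi$ moves by at most $L_0\le L/A$. An uncompleted last stage stays in one tube and moves $\Phi$ by at most $2\omega_{i_0}$. Adding up gives the bound, and $\omega_1<1$ gives (i). For the last claim, $2\omega_{k-1}\le\lambda_{k-2}/100$ by \eqref{eq:scales}, so $L(\gamma)\ge A_k\lambda_{k-2}/100\ge10^5\tau_{k-2}$ by (a).
\end{proof}

Next we bound the cost of changing height. A path may cross one shell inside a core for nothing; but a tube that enters the shell of level $j$ is confined between the heights $a_{j+3}$ and $a_{j-2}$, so a path across these five shells must have paid.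

\begin{lemma}\label{lem:cross}
For $j\ge3$, a path $\gamma$ from $\{\sigma\le a_{j+3}\}$ to $\{\sigma\ge a_{j-2}\}$ has $L(\gamma)\ge\tau_{j+1}$.
\end{lemma}

\begin{proof}
The path contains a subpath $\gamma'$ in $\{a_{j+1}\le\sigma\le a_j\}$ from a point $x$ with $\sigma(x)=a_{j+1}$ to a point $y$ with $\sigma(y)=a_j$. If $\gamma'$ avoids the cores, then $f\ge F_j$ on it, and $|x-y|\ge a_j-a_{j+1}$, so by \eqref{eq:L0}, \eqref{eq:scales} and (e)
\[
L(\gamma')\ge F_j\Big(a_j-a_{j+1}-\frac{a_j+a_{j+1}}4\Big)\ge\frac{F_ja_j}2\ge2\tau_j .
\]
Otherwise $\gamma'$ meets a core $K_Z$, of level $i\in\{j-1,j,j+1\}$ by Lemma~\ref{lem:levels}. By \eqref{eq:tube} and \eqref{eq:scales}, on $T_Z$ we have $\sigma>2\omega_{j+3}>a_{j+3}$ and $\sigma<\omega_{j-1}<a_{j-2}$. So the endpoints of $\gamma$ lie outside $T_Z$, and $L(\gamma)\ge\tau_i\ge\tau_{j+1}$ by (F4).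
\end{proof}

\begin{corollary}\label{cor:depth}
For $m,p\ge1$, a path from $\{\sigma\le a_{m+5p}\}$ to $\{\sigma\ge a_m\}$ has $L\ge\sum_{b=0}^{p-1}\tau_{m+5b+3}$. As $p\to\infty$, this bound increases to a limit that is at least $200\,\tau_{m+3}$.
\end{corollary}

\begin{proof}
Let $t_b$ be the first time with $\sigma\ge a_{m+5b}$, for $0\le b\le p$. Then $t_p<\dots<t_0$ and $\sigma=a_{m+5b}$ at time $t_b$. Lemma~\ref{lem:cross} with $j=m+5b+2$ bounds the length on $[t_{b+1},t_b]$ below by $\tau_{m+5b+3}$. The limit is $\tau_{m+3}/(1-r^5)$, and $1-r^5=(1-r)(1+r+\dots+r^4)\le5(1-r)=1/200$.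
\end{proof}

\section{The metric on $M$}\label{sec:metric}

\begin{proposition}\label{prop:metric}
The distance $d_g$ extends to a metric $d$ on $M$ that induces the topology of $M$ and is proper and geodesic.
\end{proposition}

\begin{proof}
Convergence without qualification refers to the topology of $M$.

\emph{Definition of $d$.} Let $x_i\in U$ converge to $p\in M$. Then $(x_i)$ is $d_g$-Cauchy: if $p\in U$, because $d_g$ induces the topology of $U$; if $p\in S$, because $x_i$ lies eventually in each $V_k(p)$, $k\ge|p|+5$, where Corollary~\ref{cor:upper} applies, and $\tau_k\to0$. So for $x_i\to p$ and $x_i'\to p'$ in $M$ with $x_i,x_i'\in U$ (such sequences exist by density), the limit $d(p,p')=\lim d_g(x_i,x_i')$ exists. Interleaving two choices of sequences shows that it does not depend on the choice. Symmetry, the triangle inequality and $d(p,p)=0$ pass to the limit, and constant sequences show that $d|_U=d_g$.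

\emph{Positivity.} Let $p\ne p'$. Suppose first that one of the points, say $p$, lies in $U$. For small $\epsilon>0$ the closed $d_g$-ball of radius $\epsilon$ about $p$ is compact, hence closed in $M$, and does not contain $p'$. So $d_g(p,x_i')>\epsilon$ for large $i$, and $d(p,p')\ge\epsilon$. Now let $p,p'\in S$, and choose $k\ge3$ with $\lambda_{k-2}/50<|p-p'|/2$. For large $i$ we have $\sigma(x_i)\le a_{k+5}$ and, as $\Phi$ is continuous and fixes $S$, $|\Phi(x_i)-\Phi(x_i')|\ge|p-p'|/2$. A path from $x_i$ to $x_i'$ either stays in $\{\sigma\le a_k\}$ and has $L\ge10^5\tau_{k-2}$ by Lemma~\ref{lem:displacement}(ii), or reaches $\{\sigma\ge a_k\}$ and has $L\ge\tau_{k+3}$ by Lemma~\ref{lem:cross} with $j=k+2$. So $d(p,p')\ge\tau_{k+3}>0$.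

\emph{Convergence in $M$ implies $d$-convergence.} If $y_j\in U$ and $y_j\to q$, then $d(y_j,q)=\lim_ld_g(y_j,y_l)\to0$ as $j\to\infty$, since $(y_j)$ is Cauchy. Now let $p_i\to p$. By this remark there are $x_i\in U$ with $|x_i-p_i|<1/i$ and $d(x_i,p_i)<1/i$. Then $x_i\to p$, so $d(x_i,p)\to0$ and $d(p_i,p)\to0$.

\emph{The converse, and properness.} Lemma~\ref{lem:displacement}(i) gives, in the limit, $d(p,p')\ge|\Phi(p)-\Phi(p')|-2\ge|p-p'|-4$ for all $p,p'\in M$. So $d$-bounded sets are bounded in $\mathbb R^N$ and have compact closure in the closed set $M$. If $d(p_i,p)\to0$, every subsequence of $(p_i)$ has a further subsequence converging in $M$ to some $p''$; by the previous step $d(p'',p)=0$, so $p''=p$. Hence $p_i\to p$. Thus $d$ induces the topology of $M$, and closed $d$-bounded sets are compact.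

\emph{Geodesics.} Let $p,p'\in M$, $D=d(p,p')$, and $x_i\to p$, $x_i'\to p'$ with $x_i,x_i'\in U$. Let $m_i$ be the point that halves the length of a path from $x_i$ to $x_i'$ of length less than $d_g(x_i,x_i')+1/i$. By properness a subsequence of $(m_i)$ converges to a point $m$ with $d(p,m)\le D/2$ and $d(m,p')\le D/2$; by the triangle inequality both are equalities. Taking midpoints repeatedly defines $c(t)$ for $t\in[0,D]$ a dyadic multiple of $D$, with $c(0)=p$, $c(D)=p'$ and $d(c(t),c(t'))\le t'-t$ for $t\le t'$. Equality holds since $D\le t+d(c(t),c(t'))+(D-t')$. By completeness $c$ extends to a geodesic $[0,D]\to M$.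
\end{proof}

\section{Geodesics avoid $S$}\label{sec:avoid}

We now repeat the argument of Example~\ref{ex:line}. The exit height $a$ becomes $a_{k+1}$, the height $b$ of the lateral move becomes the highway $Z_{O^*}$ of level $k-2$, and the width $\lambda$ of the box becomes $\lambda_{k-2}/20$.

\begin{proposition}\label{prop:avoid}
No geodesic $c:[-t_0,t_0]\to(M,d)$ with $t_0>0$ has $c(0)\in S$.
\end{proposition}

\begin{proof}
Suppose that $c(0)=s\in S$. Since $c(\pm t_0)\ne s$, there is an integer $k\ge|s|+5$ with $\lambda_{k-2}/16<|c(\pm t_0)-s|$. Fix $O^*$ and $z^*$ as in Section~\ref{sec:upper}. Let $t_1\in(0,t_0]$ be the first time with $\sigma(c(t_1))\ge a_{k+1}$ or $|c(t_1)-s|\ge\lambda_{k-2}/20$, and put $x=c(t_1)$.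

\emph{Exit along $S$ is impossible.} Suppose that $\sigma(x)<a_{k+1}$. Then $|x-s|=\lambda_{k-2}/20$, and $c([0,t_1])$ lies in the open set $\{\sigma<a_k\}$. By \eqref{eq:scales},
\[
|\Phi(x)-\Phi(s)|\ge\lambda_{k-2}/20-a_{k+1}/4>\lambda_{k-2}/50 .
\]
For small $\vartheta>0$, Lemma~\ref{lem:approx} gives a path in $U\cap\{\sigma<a_k\}$ of length at most $t_1+\vartheta$ whose endpoints satisfy the same strict inequality. By Lemma~\ref{lem:displacement}(ii), $t_1+\vartheta\ge10^5\tau_{k-2}$, so $t_1\ge10^5\tau_{k-2}$. On the other hand $s$ and $x$ lie in the open set $V_k(s)$, so they are limits of points of $V_k(s)\cap U$, and Corollary~\ref{cor:upper} gives $t_1=d(s,x)\le24000\,\tau_{k-2}$. This is a contradiction.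

\emph{Exit away from $S$.} So $\sigma(x)\ge a_{k+1}$, and by minimality of $t_1$ we have $\sigma(x)=a_{k+1}$ and $|x-s|\le\lambda_{k-2}/20<\lambda_{k-2}/16$. Let $x_i\in U$, $x_i\to s$. For each $p$ we have $\sigma(x_i)\le a_{k+1+5p}$ for large $i$, so Corollary~\ref{cor:depth} with $m=k+1$ gives, as $i\to\infty$ and then $p\to\infty$,
\[
t_1=\lim_id_g(x_i,x)\ge200\,\tau_{k+4}=200\,r^6\tau_{k-2}\ge190\,\tau_{k-2},
\]
because $r^6\ge1-6/1000$. Both steps apply to $t\mapsto c(-t)$ and give $t_2\in(0,t_0]$ and $y=c(-t_2)$ with $\sigma(y)=a_{k+1}$, $|y-s|<\lambda_{k-2}/16$ and $t_2\ge190\,\tau_{k-2}$. Proposition~\ref{prop:upper} with $j=k$ applies to $x$ and to $y$, so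
\[
380\,\tau_{k-2}\le t_1+t_2=d(x,y)\le d_g(x,z^*)+d_g(z^*,y)\le76\,\tau_{k-2},
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:metric}]
Take $g$ from Section~\ref{sec:construction} and $d$ from Proposition~\ref{prop:metric}. By Proposition~\ref{prop:avoid}, the hypothesis of Lemma~\ref{lem:criterion} holds. The lemma shows that local geodesics map the interior of their domain into $U$, are smooth $g$-geodesics there, and do not branch.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FQ} Freedman and Quinn, \emph{Topology of 4-Manifolds}.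

\bibitem{HW} Hurewicz and Wallman, \emph{Dimension Theory}.

\bibitem{Kap} Michael Kapovich, \emph{A note on properly discontinuous actions}, arXiv:2301.05325 (2023).

\bibitem{KS} Kirby and Siebenmann, \emph{Foundational Essays on Topological Manifolds, Smoothings, and Triangulations}.

\bibitem{Quinn} Quinn, J. Diff. Geom. 17 (1982).

\bibitem{Spanier} Spanier, \emph{Algebraic Topology}.

\end{thebibliography}
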